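# Crossing-free graphs on three-dimensional grids: the logarithm is there

## The eight corners of a cube

Take the eight points of $\{1,2\}^3$ and all $\binom82=28$ straight segments between them. In how many ways can we choose a set of these segments so that no two chosen ones meet, except possibly at a common endpoint?

Split the segments by height. In each of the layers $x_3=1$ and $x_3=2$ there are six segments: four sides of a square and two diagonals. The only conflict is between the two diagonals, so each layer admits $2^4\cdot 3=48$ choices. The remaining $16$ segments join the layers. Write such a segment as $(a,b)$ with $a,b\in\{1,2\}^2$, meaning that it runs from $(a,1)$ to $(b,2)$. It touches each layer only in an endpoint, so it never conflicts with a segment inside a layer.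

When do two different segments $(a,b)$ and $(a',b')$ conflict? At height $1+s$ the first has the single point $(1-s)a+sb$, so they meet at that height exactly when
$$(1-s)(a'-a)+s(b'-b)=0 .$$
If $s=0$ or $s=1$ the common point is a common endpoint, which is allowed. Let $0<s<1$. All coordinates of $a'-a$ and $b'-b$ lie in $\{-1,0,1\}$, and in each coordinate the two differences are both zero or both nonzero. They are nonzero somewhere, and there the equation forces $s=\frac12$ and $b'-b=-(a'-a)$. Hence $a+b=a'+b'$. Conversely, two segments with the same sum $a+b$ have the same midpoint. So the $16$ segments fall into classes according to $a+b\in\{2,3,4\}^2$, and two segments conflict exactly when they are in the same class. In one coordinate the sums $2,3,4$ arise in $1,2,1$ ways. So there are four classes of size $1$ (the vertical edges), four of size $2$ (the diagonals of the vertical faces) and one of size $4$ (the space diagonals). A conflict-free choice takes at most one segment per class, which gives $2^4\cdot3^4\cdot5=6480$ choices. Altogether there are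
$$48^2\cdot 6480=14\,929\,920$$
conflict-free sets.

How does this number grow for larger boxes? The difficulty is visible already for $\{1,2,3\}^2\times\{1,2\}$. The segment from $(1,1,1)$ to $(2,1,2)$ and the one from $(3,1,1)$ to $(1,1,2)$ have differences $a'-a=(2,0)$ and $b'-b=(-1,0)$, so they meet at $s=\frac23$. They are not in the same midpoint class. Crossings now occur at many heights, and the conflict classes overlap.

## Grids, midpoints, and the statements

For positive integers $k_1,\dots,k_d$ let $\mathbb N(k_1,\dots,k_d)=\{1,\dots,k_1\}\times\cdots\times\{1,\dots,k_d\}\subset\mathbb R^d$, a $d$-dimensional integer grid of volume $k_1\cdots k_d$.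

**Definition.** A geometric graph on a grid has its vertices at grid points and its edges drawn as straight segments between them. It is *crossing-free* if no edge contains a vertex other than its endpoints, and any two edges meet at most in a common endpoint. We write $f(k_1,k_2,k_3)$ for the number of crossing-free geometric graphs with vertex set $\mathbb N(k_1,k_2,k_3)$, and $\mathrm{ncs}_3(N)$ for the maximum of $f$ over all 3-dimensional grids of volume at most $N$.

We have just computed $f(2,2,2)=14\,929\,920$. Asymptotics refer to $N\to\infty$, and $\ln$ is the natural logarithm.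

Two bounds are easy. In a cube of side $k$, any subset of the $(k-1)k^2$ unit edges parallel to the $x_1$-axis is crossing-free, so $\mathrm{ncs}_3(N)\in2^{\Omega(N)}$. For an upper bound, note that two distinct edges of a crossing-free graph have distinct midpoints, because a common midpoint would be a meeting point that is not an endpoint. On a grid of volume $V$ the midpoints lie among $\prod(2k_i-1)<8V$ half-integer points. Hence
$$e(G)<8V\quad\text{for every crossing-free graph }G\text{ on a grid of volume }V. \tag{1}$$
There are at most $V^2$ possible edges, and a set of $M$ objects has at most $(1+M)^r$ subsets of size at most $r$. So there are at most $(1+V^2)^{8V}$ crossing-free graphs, and $\mathrm{ncs}_3(N)\le(1+N^2)^{8N}\in2^{O(N\log N)}$.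

The paper of Vida Dujmovic, Pat Morin and Adam Sheffer, "Crossings in Grid Drawings", arXiv:1301.0303 (2013), records the following problem of Wood: find non-trivial bounds, $2^{o(N\log N)}$ or $2^{\omega(N)}$, on $\mathrm{ncs}_3(N)$. For comparison, for every $d\ge4$ the analogous quantity is known to be $2^{\Theta(N\log N)}$. In dimension three the answer is as follows.

**Theorem 1.** $\mathrm{ncs}_3(N)\in2^{\Omega(N\log N)}$. In particular $\mathrm{ncs}_3(N)\in2^{\omega(N)}$. Together with the trivial upper bound, $\mathrm{ncs}_3(N)=2^{\Theta(N\log N)}$, so the alternative $2^{o(N\log N)}$ is false.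

**Theorem 2.** For all $k_1\ge k_2\ge k_3\ge2$, with $N=k_1k_2k_3$,
$$k_2^{\,N/72000}\ \le\ f(k_1,k_2,k_3)\ \le\ k_2^{\,65N}.$$
So $\log f=\Theta(N\log k_2)$ uniformly, where $k_2$ is the middle side length. A family of such grids has $N^{\Omega(N)}$ crossing-free graphs if and only if $k_2\ge N^{\Omega(1)}$; cubes have this property.

**Proposition 3.** For $n\ge10^5$, $\ f(n,n,2)\ge\exp\!\big(\tfrac1{12000}\,n^2\ln n\big)$.

Proposition 3 is the core: two layers already produce the logarithm. Most of the lecture proves it.

## Two layers: segments as points of $\mathbb Z^4$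

Let $n\ge 10^5$, $[n]=\{1,\dots,n\}$ and $F=[n]^2\times[n]^2\subset\mathbb Z^4$. For $u=(a,b)\in F$ let $\sigma_u$ be the segment from $(a,1)$ to $(b,2)$. It contains no grid point except its endpoints, since it meets each layer once. We use only these $n^4$ segments.

A nonzero integer vector is *primitive* if its coordinates have greatest common divisor $1$. Every nonzero integer vector is an integer multiple of a primitive one, which is unique up to sign. For instance $(4,-6)=2\cdot(2,-3)$.

**Lemma 4.** Let $u=(a,b)\ne w=(a',b')$. If $\sigma_u,\sigma_w$ meet in a point that is not a common endpoint, then $w-u=(gd,-hd)$ for some coprime integers $g,h\ge1$ and some $d\in\mathbb Z^2\setminus\{0\}$. Two distinct segments share at most one endpoint.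

*Proof.* A common point at height $1+s$ satisfies $(1-s)(a'-a)+s(b'-b)=0$. If $s\in\{0,1\}$ it is a common endpoint. So let $0<s<1$. If one of the two differences were zero, the other would be too, contrary to $u\ne w$. So both are nonzero and antiparallel: $a'-a=\alpha p$ and $b'-b=-\beta p$ with $p$ primitive and integers $\alpha,\beta\ge1$. With $m=\gcd(\alpha,\beta)$, $g=\alpha/m$, $h=\beta/m$ and $d=mp$ we get the claim. The last sentence holds because the two endpoints determine the segment. $\square$

For coprime $g,h\ge1$ put $\Lambda_{g,h}=\{(gd,-hd):d\in\mathbb Z^2\}$. Its cosets have a geometric meaning. The condition $w-u\in\Lambda_{g,h}$ is equivalent to $ha+gb=ha'+gb'$: indeed, $h(a'-a)=-g(b'-b)$ with $g,h$ coprime forces $a'-a=gd$ and $b'-b=-hd$. Dividing by $g+h$, this says that $\sigma_u$ and $\sigma_w$ have the same point at height $1+\frac g{g+h}$. So a coset of $\Lambda_{g,h}$ in $F$ is the set of all segments through one point. In the cube only $\Lambda_{1,1}$ occurred. In the example with $n=3$ above, the pair lay in a coset of $\Lambda_{2,1}$, at height $1+\frac23$.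

Since coordinates of $w-u$ are at most $n-1$ in absolute value, only pairs with $\max(g,h)\le n-1$ matter.

## A plain greedy count and the logarithm it loses

Let $\Gamma_0$ be the graph on $F$ in which $u\sim w$ iff $u\neq w$ and $w-u$ lies in some $\Lambda_{g,h}$. By Lemma 4, independent sets of $\Gamma_0$ are crossing-free graphs. How many are there?

Let us bound degrees. Put $q=\max(g,h)$. An arithmetic progression with difference $q\le n$ has at most $\lceil n/q\rceil\le2n/q$ terms in $[n]$. Apply this to each of the two coordinates of $d$: a coset of $\Lambda_{g,h}$ has at most $4n^2/q^2$ elements in $F$. At most $2q$ pairs $(g,h)$ have maximum $q$, so every closed neighborhood in $\Gamma_0$ has at most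
$$\sum_{q\le n}2q\cdot\frac{4n^2}{q^2}\le8n^2(1+\ln n)$$
elements. Now choose $m=\lfloor n^2/(16(1+\ln n))\rfloor$ pairwise nonadjacent vertices one after another. At each step at least $n^4/2$ vertices are still available, so $\Gamma_0$ has at least $(n^4/2)^m/m!$ independent sets of size $m$.

The trouble is that $m$ is of order $n^2/\ln n$. There are at most $n^{4m}=e^{4m\ln n}\le e^{n^2/4}$ sets of size $m$, so this argument yields at most $e^{O(n^2)}$, the trivial bound for volume $2n^2$. We have a power of $n$ choices for each segment, but we lose a factor $\ln n$ in the number of segments.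

The logarithm in the degree is real. Let all four coordinates of $u$ lie in $(n/4,3n/4]$; when $4$ divides $n$, this is exactly one sixteenth of $F$. If $\max(g,h)=q\le n/4$, every $d$ with $|d|_\infty\le x:=n/(4q)$ keeps $u+(gd,-hd)$ inside $F$. The number of nonzero such $d$ is $(2\lfloor x\rfloor+1)^2-1\ge4\lfloor x\rfloor^2\ge x^2=n^2/(16q^2)$. Different lattices $\Lambda_{g,h}$ meet only in $0$, so
$$\deg_{\Gamma_0}(u)\ge\frac{n^2}{16}\,C,\qquad C=\sum_{\substack{g,h\ \text{coprime}\\ \max(g,h)\le n/4}}\frac1{\max(g,h)^2}.$$
Every pair $(i,j)$ of positive integers is $t$ times a coprime pair. Summing $1/\max(i,j)^2$ over all pairs with maximum at most $n/4$ gives at most $\zeta(2)C$. It also gives exactly $\sum_{q\le n/4}(2q-1)/q^2\ge\sum_{q\le n/4}1/q\ge\ln(n/4)$. So $C\ge\frac{6}{\pi^2}\ln(n/4)$, and the degree is of order $n^2\ln n$.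

## Reweighting the survivors

What the greedy count insists on is that *most* vertices remain available, and this is far more than we need. Suppose we choose segments at random so that after "time" $t$ about $tn^2$ of them have been chosen. A vertex is then hit at a rate of order $\ln n$ per unit of time, and heuristically it survives until a constant time $c$ with probability $n^{-O(c)}$. That is small, but $n^4\cdot n^{-1/3}$ survivors would still be a huge reservoir compared with $n^2$. So we should let vertices die and keep the *expected weight* of each vertex near its initial value, by giving each survivor a weight that compensates for the risk it has run.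

Here is the mechanism in the smallest case. Let the conflict graph be a single clique $Q$ with $m$ vertices, let $\theta,\tau>0$ and $s=\theta m$. All weights start at $W_0=1$. At each step a vertex $v$ is selected with probability $\tau\theta W_k(v)$, and with the remaining probability nothing is selected. If something is selected, all weights become $0$. If not, we divide each weight by the probability of this event: $W_{k+1}=W_k/(1-\tau sW_k)$. Then $1/W_{k+1}=1/W_k-\tau s$, so while nothing is selected and $\tau sk<1$,
$$W_k=\frac1{1-\tau sk},\qquad \Pr(\text{nothing selected in }k\text{ steps})=\prod_{j<k}(1-\tau sW_j)=\prod_{j<k}\frac{W_j}{W_{j+1}}=\frac1{W_k}.$$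
The weight of a survivor is the reciprocal of its survival probability, and the expected weight stays equal to $1$. The example also shows the danger: at time $\tau k=1/s$ the weight blows up. In the real process we shall therefore discard vertices in over-heavy configurations, and the main task is to show that discarding costs little expected weight.

To control the weight of a clique $Q\ni u$ we shall follow products such as $W(u)W(w)W(z)$ with $u,w,z\in Q$. If the selected vertex hit the neighborhoods of $u,w,z$ in disjoint events, such a product would not grow in expectation. The error comes from vertices adjacent to two of them, so we need the weight of *common neighborhoods of adjacent vertices* to be bounded by a constant, although the weight of a single neighborhood is of order $\ln n$. Vertices of $N[u]\cap N[w]$ in a clique containing $u$ and $w$ are harmless, because we shall cap the weight of each clique. What about the others?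

In $\Gamma_0$ there can be too many others. Let all segments lie over the line $x_2=1$, so that $u$ is given by the first coordinates $(x,y)\in[n]^2$ of its endpoints. Two such segments are adjacent in $\Gamma_0$ iff $(x'-x)(y'-y)<0$. With $u=(\mu,\mu)$ and $w=(\mu+1,\mu-1)$, $\mu=\lfloor n/2\rfloor$, every $z=(x,y)$ with $x<\mu$ and $y>\mu$ is adjacent to both. These are $(\mu-1)(n-\mu)\approx n^2/4$ vertices, and fewer than $n$ of them lie on the antidiagonal through $u$ and $w$, that is, in their common coset of $\Lambda_{1,1}$. With weights as large as $n^{1/3}$ and $\theta=n^{-2}$, the trivial bound for their contribution is of order $n^{1/3}$, not constant.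

The remedy is to declare such a plane of segments to be a clique as well, so that its weight is capped too. This forbids more pairs than necessary, but only sets that are independent in the larger graph will be counted, so nothing is lost in correctness. We do this for planes in short directions only. In long directions the plane contains few points of $F$.

## The enlarged conflict graph and its common neighborhoods

**Definition.** Let $R=n^{1/3}$, and let $\mathcal L$ consist of the lattices

* $\Lambda_{g,h}=\{(gd,-hd):d\in\mathbb Z^2\}$, with $g,h\ge1$ coprime and $\max(g,h)\le n-1$;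
* $\Pi_e=\{(ie,je):i,j\in\mathbb Z\}$, with $e\in\mathbb Z^2$ primitive (taken up to sign) and $|e|_\infty\le R$.

For $L\in\mathcal L$ and $u\in F$ put $Q_L(u)=(u+L)\cap F$; these sets are called *cliques*. Let $\Gamma$ be the graph on $F$ with $u\sim w$ iff $u\ne w$ and $w-u\in L$ for some $L\in\mathcal L$. Write $N(u)$ and $N[u]=N(u)\cup\{u\}=\bigcup_LQ_L(u)$ for the open and closed neighborhoods.

For example, $Q_{\Pi_{(1,0)}}(u)$ consists of all segments from the row of $a$ in the lower layer to the row of $b$ in the upper layer. Cliques are cosets: if $v\in Q_L(u)$ then $Q_L(v)=Q_L(u)$, and distinct elements of one clique are adjacent. By Lemma 4 and the remark on $\max(g,h)$ after it, *every independent set of $\Gamma$ is a crossing-free graph on $\mathbb N(n,n,2)$, and distinct sets give distinct graphs.*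

**Sizes.** This step records how large cliques and neighborhoods are, in units of $n^2$. Put $\theta=n^{-2}$. For $L=\Lambda_{g,h}$ let $q=\max(g,h)$ and $s_L=4/q^2$. For $L=\Pi_e$ let $r=|e|_\infty$ and $s_L=4/r^2$. The progression count of the greedy section, applied to the two coordinates of $d$ (respectively to $i$ and to $j$), gives $\theta|Q_L(u)|\le s_L$. At most $2q$ pairs $(g,h)$ have maximum $q$, and at most $4r$ vectors $e$, up to sign, have norm $r$. Hence
$$\theta|N[u]|\le\sum_Ls_L\le\sum_{q\le n}\frac8q+\sum_{r\le R}\frac{16}r\le24(1+\ln n)\le48\ln n, \tag{2}$$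
$$\sum_Ls_L^2\le\sum_q2q\cdot\frac{16}{q^4}+\sum_r4r\cdot\frac{16}{r^4}\le96\,\zeta(3)\le120. \tag{3}$$
The first sum is of order $\ln n$, the second is bounded. This contrast will matter.

**Lemma 5.** Let $u\sim w$. At most two lattices $L\in\mathcal L$ contain $w-u$, and at most $29n^{4/3}$ elements of $N[u]\cap N[w]$ lie outside the corresponding cliques $Q_L(u)$.

*Proof.* Every nonzero element of a lattice in $\mathcal L$ has the form $(ie,je)$ with $e$ primitive and $(i,j)\ne(0,0)$, and $e$ is determined up to sign. For $\Lambda_{g,h}$, writing $d=me$ gives $(i,j)=(gm,-hm)$, so that $ij<0$.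

**Step 1: the lattices containing $w-u$.** This step identifies them. Write $w-u=(ie_0,je_0)$ with $e_0$ primitive. The only $\Pi_e$ that can contain it is $\Pi_{e_0}$. A lattice $\Lambda_{g,h}$ can contain it only if $ij<0$ and $j/i=-h/g$, which determines the coprime pair $(g,h)$. So there are at most two. Conversely, let $ij<0$ and let $g,h$ be the coprime positive integers with $j/i=-h/g$. Then $i=gm$, $j=-hm$ with a nonzero integer $m$, so $w-u\in\Lambda_{g,h}$. Moreover $g\le|i|\le n-1$ and $h\le|j|\le n-1$, because $ie_0$ and $je_0$ have coordinates of absolute value at most $n-1$. Thus $\Lambda_{g,h}\in\mathcal L$.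

**Step 2: coordinates for a common neighbor.** This step turns the three adjacencies into linear relations. Let $z\in N[u]\cap N[w]$ lie outside the cliques $Q_L(u)$ with $w-u\in L$. At least one such clique exists, and it contains $u$ and $w$, so $z\ne u,w$. Write $z-u=(i_1e_1,j_1e_1)$ and $z-w=(i_2e_2,j_2e_2)$ with $e_1,e_2$ primitive and $(i_1,j_1),(i_2,j_2)\neq(0,0)$. Subtracting,
$$i_1e_1-i_2e_2=ie_0,\qquad j_1e_1-j_2e_2=je_0. \tag{4}$$

**Step 3: $e_1=\pm e_0$.** Here we count the points in the plane of $u$ and $w$. We have $z\in u+\Pi_{e_0}$. If $|e_0|_\infty\le R$, then $\Pi_{e_0}\in\mathcal L$ contains $w-u$ and $z\in Q_{\Pi_{e_0}}(u)$, which is excluded. So $|e_0|_\infty>R$. Also $|e_0|_\infty\le n-1$. By the progression count, the number of such $z\in F$ is at most $4n^2/|e_0|_\infty^2\le4n^2/R^2=4n^{4/3}$.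

**Step 4: $e_1\ne\pm e_0$.** Here we show that $z$ is determined by two short vectors. First, $e_2\ne\pm e_0$: otherwise (4) would give $i_1e_1,j_1e_1\in\mathbb Ze_0$, and since one of $i_1,j_1$ is nonzero, $e_1=\pm e_0$. Likewise $e_2\ne\pm e_1$: otherwise $ie_0,je_0\in\mathbb Ze_1$ and $e_0=\pm e_1$. So $e_1,e_2$ are linearly independent and $e_0=\rho_1e_1-\rho_2e_2$ with unique rationals $\rho_1,\rho_2$, both nonzero. By (4) and uniqueness of coefficients,
$$(i_1,i_2)=i(\rho_1,\rho_2),\qquad(j_1,j_2)=j(\rho_1,\rho_2).$$
Suppose $ij<0$ and let $g,h$ be as in Step 1. Then $j_1/i_1=j/i=-h/g$, so $i_1=gm$, $j_1=-hm$ with $m\in\mathbb Z$. Hence $z-u\in\Lambda_{g,h}$, and $\Lambda_{g,h}\in\mathcal L$ contains $w-u$. This contradicts the choice of $z$.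

So $ij\ge0$, and $i_1j_1=\rho_1^2ij\ge0$, $i_2j_2=\rho_2^2ij\ge0$. Then neither $z-u$ nor $z-w$ lies in any $\Lambda_{g,h}$, and the adjacencies $z\sim u$, $z\sim w$ must come from $\Pi_{e_1},\Pi_{e_2}\in\mathcal L$. That is, $|e_1|_\infty,|e_2|_\infty\le R$. Once $e_1,e_2$ are given (signs fixed by convention), $\rho_1$ is determined, and so is $z=u+(i\rho_1e_1,j\rho_1e_1)$. Each of $e_1,e_2$ has at most $\frac12((2R+1)^2-1)\le5R^2$ choices, so there are at most $25R^4=25n^{4/3}$ such $z$. Together with Step 3 the total is at most $29n^{4/3}$. $\square$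

The choice $R=n^{1/3}$ balances the two cases: $n^2/R^2=R^4$.

## The process with cleaning

Constants: $K=100$, $H=1000\ln n$, $c=1/6000$, $T=n^{10}$, $\tau=c/T$. Read $c$ as the total running time and $\tau$ as a tiny time step. For $W:F\to[0,\infty)$ and $S\subset F$ write $W(S)=\sum_{v\in S}W(v)$.

**Definition.** Start with $W_0\equiv1$ and $I_0=\emptyset$. For $k=0,\dots,T-1$ do the following.

* *Cleaning.* $W'_k(u)=0$ if $\theta W_k(Q)>K$ for some clique $Q\ni u$, or if $\theta W_k(N[u])>H$. Otherwise $W'_k(u)=W_k(u)$.
* *Selection.* Put $h_k(u)=\theta W'_k(N[u])$. Choose $v_k\in F\cup\{\ast\}$ with $\Pr(v_k=v\mid\text{past})=\tau\theta W'_k(v)$ for $v\in F$; the value $\ast$ means that nothing is chosen. If $v_k\ne\ast$ let $I_{k+1}=I_k\cup\{v_k\}$, otherwise $I_{k+1}=I_k$.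
* *Update.* $W_{k+1}(u)=0$ if $W'_k(u)=0$ or $v_k\in N[u]$. Otherwise $W_{k+1}(u)=W'_k(u)/(1-\tau h_k(u))$.

The "past" at step $k$ is $(v_0,\dots,v_{k-1})$; it determines $W_k,W'_k,h_k$. Five facts follow.

**(i)** After cleaning, $\theta W'_k(Q)\le K$ for *every* clique $Q$: if $\theta W_k(Q)>K$, then $W'_k=0$ on all of $Q$. If $W'_k(u)>0$, then $h_k(u)\le\theta W_k(N[u])\le H$.

**(ii)** We have $3\tau H=\frac{\ln n}{2n^{10}}\le\frac12$. For $0\le x\le\frac12$, $1/(1-x)\le e^{2x}$. So whenever a weight is updated to a nonzero value, it grows by a factor of at most $e^{2\tau H}$, and by induction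
$$W_k\le e^{2\tau TH}=e^{2cH}=n^{1/3}\qquad(k\le T).$$
In particular $\sum_v\tau\theta W'_k(v)\le cn^{-10-2+4+1/3}<1$, so the process is well defined. Also $\theta W_k(u)\le n^{-2+1/3}\le1$.

**(iii)** A chosen $v=v_k$ has $W'_k(v)>0$. If $v'$ was chosen earlier, all weights on $N[v']$ became $0$ then and stayed $0$, so $v\notin N[v']$. Thus $I_T$ is an independent set of $\Gamma$, and each selection adds a new element.

**(iv)** $\Pr(v_k\in N[u]\mid\text{past})=\tau h_k(u)$. Hence $E[W_{k+1}(u)\mid\text{past}]=W'_k(u)\le W_k(u)$, just as in the one-clique example.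

**(v)** If $u\sim w$, then
$$c_k(u,w):=\theta W'_k(N[u]\cap N[w])\le2K+\theta\,n^{1/3}\cdot29n^{4/3}=2K+29n^{-1/3}\le2K+1=201.$$
Indeed, by Lemma 5 the common neighborhood is covered by at most two cliques, each of weight at most $K$ by (i), and at most $29n^{4/3}$ further vertices, each of weight at most $n^{1/3}$ by (ii). Finally $n^{1/3}>29$ for $n\ge10^5$.

## Products of two or three weights

The next lemma says that products of weights over mutually adjacent vertices behave almost like the single weights in (iv). Over the whole process the error factor is $e^{b_pc}$, a constant.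

**Lemma 6.** Let $u_1,\dots,u_p$ ($p\in\{2,3\}$) be distinct and pairwise adjacent. Then
$$E\Big[\prod_iW_{k+1}(u_i)\,\Big|\,\text{past}\Big]\le(1+b_p\tau)\prod_iW'_k(u_i),\qquad b_2=402,\quad b_3=1206.$$

*Proof.* If some $W'_k(u_i)=0$, both sides vanish. Otherwise the product on the left is nonzero only if $v_k\notin\bigcup_iN[u_i]$, and then it equals $\prod_iW'_k(u_i)/\prod_i(1-\tau h_k(u_i))$. Bonferroni's inequality says $\Pr(\bigcup A_i)\ge\sum\Pr(A_i)-\sum_{i<j}\Pr(A_i\cap A_j)$. With $A_i=\{v_k\in N[u_i]\}$ it gives
$$\Pr\Big(v_k\notin\bigcup_iN[u_i]\,\Big|\,\text{past}\Big)\le1-X+Y,$$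
$$X=\tau\sum_ih_k(u_i)\le3\tau H\le\tfrac12,\qquad Y=\tau\sum_{i<j}c_k(u_i,u_j)\le201\binom p2\tau,$$
by (i), (ii) and (v). Since $\prod_i(1-x_i)\ge1-\sum_ix_i$ for $x_i\in[0,1]$, we have $\prod_i(1-\tau h_k(u_i))\ge1-X$. So the conditional expectation divided by $\prod_iW'_k(u_i)$ is at most
$$\frac{1-X+Y}{1-X}=1+\frac Y{1-X}\le1+2Y,$$
and $2Y\le402\binom p2\tau=b_p\tau$. $\square$

## Cleaning removes little weight

**Lemma 7.** $E\,W'_k(u)\ge\frac34$ for all $u\in F$ and $0\le k<T$.

*Proof.* **Step 1: reduction to the total loss.** This step replaces the claim by a sum over all cleanings. Fix $u$. By (iv), $EW_{k+1}(u)=EW'_k(u)\le EW_k(u)$. So $EW'_k(u)=EW_{k+1}(u)\ge EW_T(u)$, and $EW_T(u)=1-\sum_{k<T}E[W_k(u)-W'_k(u)]$. It suffices to show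
$$\sum_{k<T}E[W_k(u)-W'_k(u)]\le\tfrac14.$$
Let $\mathcal E^L_k$ be the event $\theta W_k(Q_L(u))>K$ and $\mathcal E^N_k$ the event $\theta W_k(N[u])>H$. The cliques containing $u$ are exactly the $Q_L(u)$, so $u$ is cleaned at step $k$ iff one of these events holds. Hence
$$W_k(u)-W'_k(u)\le W_k(u)\Big(\mathbf 1_{\mathcal E^N_k}+\sum_L\mathbf 1_{\mathcal E^L_k}\Big).$$

**Step 2: how many vertices to multiply.** This step explains the choice of $p$ below. To bound $\sum_kE[W_k(u)\mathbf 1_{\mathcal E_k^L}]$, the obvious quantity to follow is $W_k(u)\,\theta W_k(Q_L(u)\setminus\{u\})$, a sum of products of two weights. Its initial value is at most $s_L$, and it exceeds $(K-1)W_k(u)$ on $\mathcal E^L_k$. Running the argument of Step 3 with it bounds the loss by a constant times $s_L/(K-1)$. But $\sum_Ls_L$ is of order $\ln n$, so for constant $K$ the resulting bound is useless. Nor may $K$ grow like $\ln n$ in this argument: by (v), $b_p$ would be of order $\ln n$ and $e^{b_pc}$ a power of $n$. With products of *three* weights the initial value becomes $s_L^2$, and by (3) these have a bounded sum.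

**Step 3: loss from one clique.** This step bounds $\sum_kE[W_k(u)\mathbf 1_{\mathcal E^L_k}]$. Let $Q=Q_L(u)$ and
$$X_k=W_k(u)\,\theta^2\sum W_k(w)W_k(z),$$
the sum being over ordered pairs of distinct $w,z\in Q\setminus\{u\}$. Let $X'_k$ be the same expression with $W'_k$ in place of $W_k$. In each summand $u,w,z$ are distinct and pairwise adjacent, so Lemma 6 with $p=3$ gives $E[X_{k+1}\mid\text{past}]\le\lambda X'_k$ with $\lambda=1+1206\tau$. On $\mathcal E_k^L$ the weight $W'_k(u)$ is $0$, so $X'_k\le X_k\mathbf 1_{(\mathcal E^L_k)^c}$, and
$$EX_{k+1}\le\lambda\big(EX_k-E[X_k\mathbf 1_{\mathcal E^L_k}]\big).$$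
Multiply by $\lambda^{-(k+1)}$ and rearrange:
$$\lambda^{-k}E[X_k\mathbf 1_{\mathcal E_k^L}]\le\lambda^{-k}EX_k-\lambda^{-(k+1)}EX_{k+1}.$$
The right side telescopes when summed over $k<T$, and $\lambda^{-k}\ge\lambda^{-T}$ on the left. Therefore
$$\sum_{k<T}E[X_k\mathbf 1_{\mathcal E^L_k}]\le\lambda^TX_0\le e^{1206c}X_0\le2s_L^2,$$
because $1206c=0.201$ and $X_0\le\theta^2|Q|^2\le s_L^2$.

It remains to compare $X_k$ with $W_k(u)$ on $\mathcal E_k^L$. Put $S=\theta W_k(Q\setminus\{u\})$. Since $\theta W_k(u)\le1$, we have $S>K-1$ there. Since $\theta W_k(w)\le1$ for every $w$,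
$$\theta^2\sum W_k(w)W_k(z)=S^2-\theta^2\sum_{w\in Q\setminus\{u\}}W_k(w)^2\ge S^2-S=S(S-1)\ge(K-1)(K-2)=9702\ge9000.$$
So $X_k\ge9000\,W_k(u)$ on $\mathcal E^L_k$, and $\sum_kE[W_k(u)\mathbf 1_{\mathcal E^L_k}]\le2s_L^2/9000$. Summing over $L$ with (3) gives at most $240/9000<\frac18$.

**Step 4: loss from the neighborhood.** This step bounds the term with $\mathcal E^N_k$. Here the threshold $H$ is of order $\ln n$, and two weights suffice. Let $Y_k=W_k(u)\,\theta W_k(N(u))$. Each summand is a product over two adjacent vertices, so Lemma 6 with $p=2$ gives $E[Y_{k+1}\mid\text{past}]\le(1+402\tau)Y'_k$, where $Y'_k$ is $Y_k$ with $W'_k$ in place of $W_k$. Again $Y'_k\le Y_k\mathbf 1_{(\mathcal E^N_k)^c}$. The telescoping of Step 3 and (2) give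
$$\sum_{k<T}E[Y_k\mathbf 1_{\mathcal E^N_k}]\le e^{402c}Y_0=e^{402c}\,\theta|N(u)|\le2\cdot48\ln n=96\ln n .$$
On $\mathcal E^N_k$ we have $\theta W_k(N(u))>1000\ln n-1\ge900\ln n$. So $\sum_kE[W_k(u)\mathbf 1_{\mathcal E^N_k}]\le96/900<\frac18$.

The two losses add up to less than $\frac14$. $\square$

## From one random set to many sets: proof of Proposition 3

The process outputs one random independent set $I_T$. If $I_T$ is large with constant probability, but equals any particular set only with tiny probability, then there must be many sets.

**Step 1: $I_T$ is large with constant probability.** By (iii), $|I_T|$ is the number of selections. By Lemma 7,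
$$E|I_T|=\sum_{k<T}\sum_{v\in F}\tau\theta\,EW'_k(v)\ge T\tau\cdot n^{-2}\cdot n^4\cdot\tfrac34=\tfrac34cn^2.$$
On the other hand, every independent set $I$ of $\Gamma$ has $|I|\le4n^2$. Indeed the map $(a,b)\mapsto a+b\in\{2,\dots,2n\}^2$ is injective on $I$, because two different elements with equal sums differ by some $(d,-d)\in\Lambda_{1,1}$ and are adjacent. (These are the midpoint classes of the cube.) With $m_0=\frac38cn^2$,
$$\tfrac34cn^2\le E|I_T|\le m_0+4n^2\Pr(|I_T|\ge m_0),\qquad\text{so}\qquad\Pr(|I_T|\ge m_0)\ge\tfrac{3c}{32}.$$

**Step 2: no particular set is likely.** Let $J$ be a fixed set with $|J|=m$. If $I_T=J$, there is an injection $v\mapsto k(v)$ from $J$ to the set of steps with $v_{k(v)}=v$ for all $v\in J$. There are at most $T^m$ injections. For a fixed one, condition successively along the steps in increasing order. By (ii), each required event $v_{k(v)}=v$ has conditional probability $\tau\theta W'_{k(v)}(v)\le\tau\theta n^{1/3}$ given the past. So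
$$\Pr(I_T=J)\le T^m(\tau\theta n^{1/3})^m=(c\,n^{-5/3})^m\le n^{-5m/3}.$$

**Step 3: counting.** This step divides the two bounds. Each set of size at least $m_0$ has probability at most $n^{-5m_0/3}$, and together they have probability at least $\frac{3c}{32}$. So $\Gamma$ has at least $\frac{3c}{32}n^{5m_0/3}$ independent sets, each a different crossing-free graph, and
$$\ln f(n,n,2)\ge\tfrac53\cdot\tfrac38\,c\,n^2\ln n-\ln\tfrac{32}{3c}=\tfrac58cn^2\ln n-\ln64000\ge\tfrac c2n^2\ln n=\tfrac1{12000}n^2\ln n .$$
The last inequality needs $\frac18cn^2\ln n\ge\ln64000$. For $n\ge10^5$ the left side exceeds $10^{10}\cdot11/48000>10^6$, and the right side is less than $12$. This proves Proposition 3. $\square$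

The logarithm has been recovered: the sets have size of order $n^2$, not $n^2/\ln n$, and each element still contributes a factor $n^{5/3}$.

## Packing two-layer blocks: Theorem 1 and the lower bound in Theorem 2

Let $k_1\ge k_2\ge k_3\ge2$ and $N=k_1k_2k_3$.

**Step 1: $n:=k_2\ge10^5$.** Here we fill the grid with copies of $\mathbb N(n,n,2)$. Take products of disjoint intervals of $n$ consecutive values of $x_1$, all of $[n]$ for $x_2$, and disjoint pairs of consecutive values of $x_3$. This gives $\lfloor k_1/n\rfloor\lfloor k_3/2\rfloor\ge\frac{k_1}{2n}\cdot\frac{k_3}3$ disjoint translates. (For the second factor: $k_3=2$ gives $1\ge\frac23$, and for $k_3\ge3$ we have $\lfloor k_3/2\rfloor\ge(k_3-1)/2\ge k_3/3$.) Their convex hulls are pairwise disjoint and contain no grid points other than their own. So crossing-free graphs can be chosen independently in the blocks, and by Proposition 3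
$$\ln f(k_1,k_2,k_3)\ge\frac{k_1k_3}{6n}\cdot\frac{n^2\ln n}{12000}=\frac{N\ln k_2}{72000}.$$

**Step 2: $k_2<10^5$.** Here the trivial bound is enough. Any subset of the $(k_1-1)k_2k_3\ge N/2$ unit edges parallel to the $x_1$-axis is crossing-free. Since $\ln k_2<12$, we get $f\ge2^{N/2}\ge k_2^{N/72000}$.

**Step 3: Theorem 1.** For $N\ge8$ take the cube with side $k=\lfloor N^{1/3}\rfloor\ge2$. Then $k\ge\frac12N^{1/3}$, so $k^3\ge N/8$ and $\ln k\ge\frac13\ln(N/8)$. By Steps 1 and 2,
$$\ln\mathrm{ncs}_3(N)\ge\frac{k^3\ln k}{72000}\ge\frac{(N/8)\cdot\frac13\ln(N/8)}{72000}=\Omega(N\log N).$$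
In particular $\log\mathrm{ncs}_3(N)/N\to\infty$. The upper bound $2^{O(N\log N)}$ was derived from (1). This proves Theorem 1. $\square$

## Fibres and chains: the upper bound in Theorem 2

Let $k_1\ge k_2\ge k_3\ge2$, $\ell=k_2k_3\le k_2^2$ and $N=k_1\ell$. Partition the grid into $\ell$ *fibres*: lines parallel to the $x_1$-axis, each with $k_1$ points. Put $P=\binom\ell2$; since $\ell\ge4$ we have $P\ge1$. Let $G$ be crossing-free on the grid. By (1), $e(G)<8N$. We encode $G$ by its edges inside fibres, the numbers of edges between pairs of fibres, and then those edges themselves.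

**Step 1: edges inside fibres.** They are few in kind. Such an edge joins consecutive points, since it may contain no other vertex. There are $(k_1-1)\ell<N$ such edges, so at most $2^N$ possibilities.

**Step 2: edges between two fixed fibres.** Here planarity forces an order. These edges lie in a plane, between two parallel lines. Record an edge by its positions $(s,t)$ on the two fibres. If $(s,t)$ and $(s',t')$ satisfy $s<s'$ and $t>t'$, then the difference of positions changes sign along the way, and the edges cross. So the edges form a chain in the product order on $[k_1]^2$. For instance, with $k_1=2$ the only forbidden pair is $(1,2),(2,1)$. A chain of size $x$ has $x\le2k_1-1$, because $s+t$ increases strictly along it. It is given by two weakly increasing sequences of length $x$ in $[k_1]$. Using $\binom mx\le m^x/x!\le(\mathrm em/x)^x$ and $3\mathrm e\le9$, for $x\ge1$ the number of possibilities is at most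
$$\binom{k_1+x-1}x^2\le\binom{3k_1}x^2\le\Big(\frac{9k_1}x\Big)^{2x},$$
and it is $1$ for $x=0$.

**Step 3: the vector of edge numbers.** This step counts how the edges are distributed among pairs of fibres. Let $x_1,\dots,x_P$ be the numbers of edges between the pairs of fibres, and $E=\sum x_i\le8N$. The number of nonnegative integer vectors with sum at most $8N$ is
$$\binom{P+8N}{8N}\le\Big(\mathrm e\big(1+\tfrac P{8N}\big)\Big)^{8N}\le\big(3(1+\ell)\big)^{8N}\le k_2^{32N}.$$
Here we used $P/(8N)\le\ell^2/(16k_1\ell)\le\ell/16$, then $\ell\le k_2^2$, and $3(1+k_2^2)\le k_2^4$ for $k_2\ge2$. (At $k_2=2$ this reads $15\le16$, and $y^2-3y-3$ increases for $y\ge4$.)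

**Step 4: the edges for a given vector.** This step multiplies the bounds of Step 2. The logarithm of the product is at most $2\sum_i\varphi(x_i)$ with $\varphi(x)=x\ln(9k_1/x)$ and $\varphi(0)=0$. The function $\varphi$ is concave, so Jensen's inequality gives $\sum_i\varphi(x_i)\le P\varphi(E/P)=E\ln(A/E)$ with $A=9k_1P$ (read as $0$ if $E=0$). Thus
$$2\sum_ix_i\ln\frac{9k_1}{x_i}\le2E\ln\frac AE\le16N\max\Big(1,\ln\frac A{8N}\Big)\le16N\max(1,\ln\ell)\le32N\ln k_2 .$$
For the second inequality, $x\ln(A/x)$ increases up to $x=A/\mathrm e$, where its value is $A/\mathrm e$, and decreases afterwards. If $8N\le A/\mathrm e$, then $E\le8N$ gives $E\ln(A/E)\le8N\ln(A/8N)$. If $8N>A/\mathrm e$, then $E\ln(A/E)\le A/\mathrm e<8N$. The third inequality uses $A/(8N)=9(\ell-1)/16\le\ell$. The last uses $\ell\le k_2^2$ and $1<2\ln2\le2\ln k_2$.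

**Step 5: conclusion.** Multiplying Steps 1, 3 and 4 gives the bound, and the criterion for families follows. We have
$$f\le2^N\cdot k_2^{32N}\cdot k_2^{32N}\le k_2^{65N}.$$
With the lower bound of the previous section, $\frac{1}{72000}N\ln k_2\le\ln f\le65N\ln k_2$. If $f\ge N^{\varepsilon N}$ throughout a family, then $\ln k_2\ge\frac\varepsilon{65}\ln N$, that is, $k_2\ge N^{\varepsilon/65}$. Conversely, if $k_2\ge N^\varepsilon$ throughout, then $f\ge N^{\varepsilon N/72000}$. Cubes have $k_2=N^{1/3}$. This proves Theorem 2. $\square$
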